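# Random subtrees and the complete graph

## Subtrees of four graphs on four vertices

Take a graph on four vertices and count its subtrees by order. A subtree is any subgraph that is a tree. It need not be induced, and a single vertex counts as a subtree of order $1$. Let $s_k$ be the number of subtrees with $k$ vertices.

Everything can be counted by hand. We have $s_1=4$, and $s_2$ is the number of edges. A subtree of order $3$ is a path with two edges, so choosing the middle vertex first gives $s_3=\sum_v\binom{\deg v}{2}$. Three edges on four vertices form a spanning tree unless they form a triangle, so $s_4=\binom{|E|}{3}-\#\{\text{triangles}\}$. For $K_4$ minus an edge, for example, the degrees are $3,3,2,2$, so $s_3=3+3+1+1=8$ and $s_4=\binom53-2=8$.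

Write $N$ for the total number of subtrees, $p=s_4/N$ for the probability that a uniformly random subtree is spanning, and $\mu$ for the average order of a random subtree.

| graph | $(s_1,s_2,s_3,s_4)$ | $N$ | $p$ | $\mu$ |
|---|---|---|---|---|
| star $K_{1,3}$ | $(4,3,3,1)$ | $11$ | $1/11\approx0.09$ | $23/11\approx 2.09$ |
| cycle $C_4$ | $(4,4,4,4)$ | $16$ | $1/4=0.25$ | $40/16=2.5$ |
| $K_4$ minus an edge | $(4,5,8,8)$ | $25$ | $8/25=0.32$ | $70/25=2.8$ |
| $K_4$ | $(4,6,12,16)$ | $38$ | $16/38\approx0.42$ | $116/38\approx3.05$ |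

In this table $K_4$ has the largest $p$ and the largest $\mu$. This is not automatic: $K_4$ has many more spanning trees than the others, but also many more small subtrees. The question is whether the complete graph always wins.

In general, let $G$ be a finite simple graph with $n\ge1$ vertices. For $1\le k\le n$ let $s_k(G)$ be the number of subtrees of $G$ with $k$ vertices, let $N(G)=\sum_{k=1}^n s_k(G)$, and put
$$p(G)=\frac{s_n(G)}{N(G)},\qquad \mu(G)=\frac{\sum_{k=1}^n k\,s_k(G)}{\sum_{k=1}^n s_k(G)} .$$
Here $s_n(G)$ is the number of spanning trees, which is $0$ if $G$ is disconnected. The two conjectures come from Stijn Cambie, Jorik Jooken, Stephan Wagner, "On the extrema of the mean subtree order of graphs", arXiv:2508.20593 (2025): is $p(G)\le p(K_n)$, and is $\mu(G)\le\mu(K_n)$, for every $G$ on $n$ vertices? We prove that both are true.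

Divide each row of the table, entry by entry, by the row of $K_4$:
$$K_{1,3}:\ 1,\tfrac12,\tfrac14,\tfrac1{16};\qquad C_4:\ 1,\tfrac23,\tfrac13,\tfrac14;\qquad K_4-e:\ 1,\tfrac56,\tfrac23,\tfrac12 .$$
Each sequence decreases. This pattern is the heart of the matter.

## Decreasing ratios imply both inequalities

Write $\tau(H)$ for the number of spanning trees of $H$. By Cayley's formula, $\tau(K_k)=k^{k-2}$, and so $s_k(K_n)=\binom nk k^{k-2}$. Put
$$d_k(G)=\frac{s_k(G)}{s_k(K_n)}\qquad(1\le k\le n).$$
Then $d_1(G)=1$, and $d_k(G)$ is the probability that a uniformly random $k$-vertex subtree of $K_n$ lies in $G$.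

**Theorem 1.** For every graph $G$ on $n$ vertices, $1=d_1(G)\ge d_2(G)\ge\dots\ge d_n(G)$.

**Theorem 2.** For every graph $G$ on $n$ vertices, $p(G)\le p(K_n)$ and $\mu(G)\le\mu(K_n)$, with equality in either one if and only if $G=K_n$.

**Proof of Theorem 2 from Theorem 1.** Write $d_k=d_k(G)$ and $\sigma_k=s_k(K_n)>0$, so that $s_k(G)=d_k\sigma_k$.

*The inequality for $p$.* If $d_n=0$, then $p(G)=0<p(K_n)$. Otherwise, since $d_k\ge d_n$ for all $k$,
$$p(G)=\frac{d_n\sigma_n}{\sum_k d_k\sigma_k}\le\frac{d_n\sigma_n}{\sum_k d_n\sigma_k}=p(K_n).$$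
Equality forces $d_n>0$ and $d_k=d_n$ for all $k$, so all $d_k$ equal $d_1=1$. In particular $\tau(G)=\tau(K_n)$. Every edge of $K_n$ lies in some spanning tree of $K_n$, so a graph with a missing edge has fewer spanning trees than $K_n$. Hence $G=K_n$.

*The inequality for $\mu$.* Let $\pi_k=\sigma_k/\sum_j\sigma_j$, a probability distribution with all $\pi_k>0$. Then $\mu(K_n)=\sum_k k\pi_k$ and $\mu(G)=\sum_k k\,d_k\pi_k\big/\sum_k d_k\pi_k$, where the denominator is positive because $d_1=1$. Now
$$\Bigl(\sum_k k\pi_k\Bigr)\Bigl(\sum_j d_j\pi_j\Bigr)-\sum_k k\,d_k\pi_k=\sum_{j,k}\pi_j\pi_k\,k\,(d_j-d_k)=\frac12\sum_{j,k}\pi_j\pi_k(k-j)(d_j-d_k).$$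
The last step averages the sum with its copy in which $j$ and $k$ are exchanged. Since $d$ is nonincreasing, every term is nonnegative, so $\mu(G)\le\mu(K_n)$. Equality forces $d_j=d_k$ for all $j\ne k$, so $d$ is constant, equal to $1$, and $G=K_n$ as before. $\square$

So everything rests on Theorem 1.

## Adding edges, and deleting leaves

**Adding edges one at a time.** A natural first plan for Theorem 2 is to show that adding an edge never decreases $\mu$, and to climb from $G$ to $K_n$. This is false as it stands. Let $G$ be $K_4$ together with two isolated vertices. Then $N(G)=38+2=40$ and the total order is $116+2=118$, so $\mu(G)=118/40=2.95$. Joining the two isolated vertices creates one new subtree, of order $2$, which is below the mean: $\mu$ drops to $120/41\approx2.93$. The edges cannot be added in an arbitrary order, so we look at Theorem 1 instead.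

**What Theorem 1 says about deleting a vertex.** A $k$-vertex subtree of $G$ is a spanning tree of $G[U]$ for exactly one $k$-set $U$. Therefore
$$d_k(G)=\underset{|U|=k}{\operatorname{avg}}\ \frac{\tau(G[U])}{k^{k-2}} .$$
Suppose we knew, for every graph $G$ with $n\ge2$ vertices,
$$\frac{\tau(G)}{n^{n-2}}\le\frac1n\sum_{v\in V(G)}\frac{\tau(G-v)}{(n-1)^{n-3}} .\tag{1}$$
Apply this to $G[U]$ for every $k$-set $U$, where $2\le k\le n$, and average over $U$. If $U$ is a uniform $k$-set and $v\in U$ is uniform, then $U\setminus v$ is a uniform $(k-1)$-set. The right side averages to $d_{k-1}(G)$, and we get $d_k(G)\le d_{k-1}(G)$. So **(1) implies Theorem 1**.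

As a check, let $G=K_4-e$. The left side of (1) is $8/16=\frac12$. Deleting a vertex of degree $3$ leaves a path with $\tau=1$, and deleting a vertex of degree $2$ leaves a triangle with $\tau=3$. The right side is $\frac14(1+1+3+3)/3=\frac23$.

**Deleting leaves.** The sensible way to compare $\tau(G)$ with the numbers $\tau(G-v)$ is to remove leaves. Count pairs $(T,v)$ where $T$ is a spanning tree of $G$ and $v$ is a leaf of $T$. Removing $v$ leaves a spanning tree of $G-v$, and each spanning tree of $G-v$ arises from $\deg(v)$ trees $T$. For $n\ge3$ this gives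
$$\sum_v\deg(v)\,\tau(G-v)=\sum_T\#\{\text{leaves of }T\}\ge2\,\tau(G).$$
With $\deg(v)\le n-1$ we obtain $\sum_v\tau(G-v)\ge\frac2{n-1}\tau(G)$. But (1) asks for
$$\sum_v\tau(G-v)\ge\Bigl(1-\frac1n\Bigr)^{n-3}\tau(G).$$
For $n=3$ both constants are $1$. For $n=4$ leaf deletion gives $\frac23$ where $\frac34$ is needed, and for large $n$ it gives $\frac2{n-1}$ where the needed constant tends to $1/e$. The loss comes from using two worst cases at once: trees with only two leaves, and vertices of full degree. To get the sharp constant we need an argument that loses nothing on $K_n$.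

## Trees with a weighted root

We shall prove a rooted inequality, stronger than (1), which allows induction because a tree can be cut at its root. For every graph $G$ with $n\ge2$ vertices and every $r\in V(G)$ we want
$$\frac{\tau(G)}{n^{n-2}}\le\frac1{n-1}\sum_{v\ne r}\frac{\tau(G-v)}{(n-1)^{n-3}} .\tag{2}$$
Averaging (2) over $r$ gives (1), since
$$\frac1n\sum_r\frac1{n-1}\sum_{v\ne r}f(v)=\frac1n\sum_v f(v).$$

To have room for the induction, we give edges weights in $[0,1]$ and weight the degree of the root.

**Definition.** Let $S$ be a finite set with $|S|=n$, let $0\notin S$ be the root, and let $x=(x_s)\in[0,1]^S$ and $w=(w_{uv})\in[0,1]^{\binom S2}$. For $c\ge0$ and $n\ge1$ put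
$$\varphi_S(c)=\varphi_S(c;x,w)=\sum_T c^{\deg_T(0)}\prod_{s:\,0s\in T}x_s\prod_{uv\in T,\ u,v\in S}w_{uv},$$
summed over all trees $T$ on the vertex set $\{0\}\cup S$. Put $\varphi_\emptyset=1$. For $R\subseteq S$, $\varphi_R$ uses the restricted data.

When $c=1$ and $x,w$ are the adjacency indicators of a graph on $\{0\}\cup S$, $\varphi_S(1)$ is its number of spanning trees.

The normalization is the value for the complete graph. Recall the weighted matrix-tree theorem: the sum over spanning trees of the products of their edge weights is the determinant of the weighted Laplacian with the row and column of one vertex removed. Take $x\equiv1$, $w\equiv1$, give the root edges weight $c$, and remove the root. The diagonal entries are $c+n-1$ and the off-diagonal entries are $-1$, so for $n\ge1$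
$$A_n(c):=\varphi_S(c;1,1)=\det\bigl((c+n)I-J\bigr)=c\,(c+n)^{n-1},$$
because $J$ has eigenvalues $n$ (once) and $0$ ($n-1$ times). Put $A_0(c)=1$; for $c>0$ this is the same formula. Note that
$$A_{m-1}(1)=m^{m-2}\qquad(m\ge1).$$

**Definition.** For $c>0$ let $t_S(c)=\varphi_S(c)/A_n(c)$, and let $t_\emptyset=1$.

For $n\ge1$ every tree has $\deg_T(0)\ge1$, so the polynomial $\varphi_S$ is divisible by $c$. Hence
$$t_S(c)=\frac{\varphi_S(c)/c}{(c+n)^{n-1}}$$
extends to $c=0$ and is jointly continuous in $(c,x,w)$ on $[0,1]\times[0,1]^S\times[0,1]^{\binom S2}$. Clearly $t_S\ge0$, and $t_S\equiv1$ for complete data.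

**Small cases.** If $S=\{s\}$, then $\varphi_S(c)=cx_s$ and $A_1(c)=c$, so $t_S(c)=x_s$ for all $c$. If $S=\{1,2\}$ and $w=w_{12}$, there are three trees:
$$\varphi_S(c)=c\,(x_1+x_2)w+c^2x_1x_2,\qquad t_S(c)=\frac{(x_1+x_2)w+c\,x_1x_2}{c+2}.$$

The statement to be proved is the following.

**Lemma 4.** For $n=|S|\ge1$, $c\in[0,1]$ and all $x,w$ as above,
$$t_S(c)\le\frac1n\sum_{v\in S}t_{S\setminus v}(c).\tag{3}$$

For $n=2$ it says $t_S(c)\le\frac12(x_1+x_2)$, which can be checked by hand. Indeed $(x_1+x_2)w\le x_1+x_2$, and $x_1x_2\le\min(x_1,x_2)\le\frac12(x_1+x_2)$, so the numerator of $t_S(c)$ is at most $(x_1+x_2)(1+\frac c2)$.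

**Corollary 5.** Inequalities (2) and (1) hold for every graph $G$ with $n\ge2$ vertices and every $r\in V(G)$.

**Proof from Lemma 4.** Let $r$ play the role of $0$, let $S=V(G)\setminus r$ and $c=1$, and let $x,w$ be the adjacency indicators. Then $\varphi_S(1)=\tau(G)$ and $\varphi_{S\setminus v}(1)=\tau(G-v)$, while $A_{n-1}(1)=n^{n-2}$ and $A_{n-2}(1)=(n-1)^{n-3}$. (For $n=2$ the last equation reads $A_0=1=1^{-1}$, and $\varphi_\emptyset=1$ is the number of spanning trees of a single vertex.) So (3) is exactly (2), and averaging over $r$ gives (1). $\square$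

It remains to prove Lemma 4.

## Halving the root weight

**Splitting at the root.** Let $c=2a>0$. If $T$ has $d$ branches at $0$, then $c^d=(a+a)^d=\sum a^d$, summed over the $2^d$ ways to color the branches with two colors. Given such a coloring, let $R$ be the set of vertices in branches of the first color. Then $T$ is the union of a tree on $\{0\}\cup R$ and a tree on $\{0\}\cup(S\setminus R)$, sharing only $0$. Conversely, any two such trees glue to a colored $T$. Hence
$$\varphi_S(2a)=\sum_{R\subseteq S}\varphi_R(a)\,\varphi_{S\setminus R}(a).$$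
For instance, if $S=\{1,2\}$, the right side is $2\varphi_S(a)+2\,(ax_1)(ax_2)=2a(x_1+x_2)w+4a^2x_1x_2$, which is $\varphi_S(2a)$.

Divide by $A_n(2a)$ and group the sets $R$ by size. With
$$P_n(k)=\binom nk\frac{A_k(a)A_{n-k}(a)}{A_n(2a)}\qquad(0\le k\le n)$$
we get
$$t_S(2a)=\sum_{k=0}^nP_n(k)\ \underset{|R|=k}{\operatorname{avg}}\ t_R(a)\,t_{S\setminus R}(a).\tag{4}$$
Complete data makes all the $t$'s equal to $1$, so $\sum_kP_n(k)=1$. Thus $P_n$ is a probability distribution on $\{0,\dots,n\}$, with all $P_n(k)>0$. Let $X_n$ have law $P_n$. The law is symmetric: $n-X_n$ has the same law as $X_n$.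

**Where plain induction gets stuck.** Try to prove (3) at $c$ by induction on $n$, using (4) with $a=c/2$. For $1\le k\le n-1$ both $R$ and $S\setminus R$ are smaller than $S$, so the induction hypothesis applies to either factor. Two things remain. First, these bounds must reassemble into $\frac1n\sum_vt_{S\setminus v}(c)$, whose expansion (4) uses the law $P_{n-1}$ and not $P_n$. Second, the terms $k=0$ and $k=n$ equal $t_S(a)$: the set is still all of $S$, and the hypothesis says nothing about it.

The first point is a matter of coupling $X_n$ with $X_{n-1}$. For the second point, note that the size has not decreased but the root weight has been halved. We shall see that the failure of (3) at $c$ is at most $2P_n(0)=\bigl(\frac{a+n}{2a+n}\bigr)^{n-1}$ times its failure at $c/2$. The contraction alone is not enough: over the halvings $c,c/2,c/4,\dots$ the factors telescope and their product is $\bigl(\frac{n}{n+c}\bigr)^{n-1}$, which is not $0$. But halving drives the root weight to $0$, and at $c=0$ the root has degree one. There the neighbor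 of the root becomes a new root, with $n-1$ other vertices and root weight $1$, and the induction hypothesis does apply. Continuity in $c$ joins the two ends.

## Coupling the sizes of the two halves

A sequence is log-convex if $\alpha_m^2\le\alpha_{m-1}\alpha_{m+1}$; for positive terms this says that $\alpha_{m+1}/\alpha_m$ is nondecreasing. We also use the quantile coupling. For $U$ uniform on $(0,1)$, the variable $q_X(U)=\min\{j:\Pr(X\le j)\ge U\}$ has the law of an integer-valued $X$. If $\Pr(X\le j)\le\Pr(Y\le j)$ for all $j$, then $q_Y(U)\le q_X(U)$ always. Also $q_{Y+1}=q_Y+1$.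

**Lemma 3.** Let $0<a\le\frac12$ and $n\ge2$. There is a coupling of $X_n$ and $X_{n-1}$ with $X_{n-1}\le X_n\le X_{n-1}+1$ and $\Pr(X_n=1,\,X_{n-1}=0)>0$.

To see it in the smallest case, take $n=2$ and $a=\frac12$. Then $P_1=(\frac12,\frac12)$ and $P_2=(\frac5{12},\frac2{12},\frac5{12})$. Send $X_2=0$ to $X_1=0$, send $X_2=2$ to $X_1=1$, and split the mass at $X_2=1$ evenly. The event $X_2=1,\ X_1=0$ has probability $\frac1{12}$.

**Proof.** Put $\alpha_m=A_m(a)/m!$ for $m\ge0$. Then $P_n(k)=\frac{n!}{A_n(2a)}\,\alpha_k\,\alpha_{n-k}$.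

**Step 1: the sequence $(\alpha_m)_{m\ge0}$ is log-convex.** This will control how $P_n(j)/P_{n-1}(j)$ varies with $j$. We have $\alpha_m=e^{\ell(m)}$ with
$$\ell(m)=\log a+(m-1)\log(a+m)-\log\Gamma(m+1),$$
a formula that makes sense for real $m\ge0$. Its first two terms have derivative $\log(a+m)+1-\frac{a+1}{a+m}$, and $(\log\Gamma)''(z)=\sum_{k\ge0}\frac1{(z+k)^2}$. Hence
$$\ell''(m)=\frac1{a+m}+\frac{a+1}{(a+m)^2}-\sum_{k\ge1}\frac1{(m+k)^2}.$$
The sum is bounded by a telescoping one:
$$\sum_{k\ge1}\frac1{(m+k)^2}<\sum_{k\ge1}\frac1{(m+k)^2-\frac14}=\sum_{k\ge1}\Bigl(\frac1{m+k-\frac12}-\frac1{m+k+\frac12}\Bigr)=\frac1{m+\frac12}\le\frac1{m+a}.$$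
The last inequality is where $a\le\frac12$ enters. So $\ell''>0$, $\ell$ is convex, and $\alpha_m$ is log-convex.

**Step 2: $P_n(0)<P_{n-1}(0)$.** This gives the comparison at the end $j=0$. For integers $m\ge1$,
$$P_m(0)=\frac{A_m(a)}{A_m(2a)}=\frac12\Bigl(\frac{a+m}{2a+m}\Bigr)^{m-1}=\frac12e^{h(m)},\qquad h(m)=(m-1)\log\frac{a+m}{2a+m}.$$
Let $X=2a+m$ and $Y=a+m$, so $X>Y>0$. For real $m\ge1$,
$$h'(m)=-\log\frac XY+\frac{(m-1)(X-Y)}{XY}<-\frac{X-Y}X+\frac{X-Y}X\cdot\frac{m-1}Y\le0,$$
using $\log\frac XY>1-\frac YX=\frac{X-Y}X$ and $m-1\le Y$. So $h$ is strictly decreasing on $[1,\infty)$. Since $n-1\ge1$, the claim follows.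

**Step 3: the coupling.** For $0\le j\le n-1$,
$$\frac{P_n(j)}{P_{n-1}(j)}=\frac{n\,A_{n-1}(2a)}{A_n(2a)}\cdot\frac{\alpha_{n-j}}{\alpha_{n-1-j}} .$$
By Step 1 this is nonincreasing in $j$, and by Step 2 it is less than $1$ at $j=0$. So $P_n(j)\le P_{n-1}(j)$ for $0\le j\le n-1$, and summing gives $\Pr(X_n\le j)\le\Pr(X_{n-1}\le j)$ for these $j$. For $j\ge n-1$ the right side is $1$, so the inequality holds for all $j$.

The second comparison comes from symmetry. For every integer $j$,
$$\Pr(X_n\ge j+2)=\Pr(X_n\le n-j-2)\le\Pr(X_{n-1}\le n-j-2)=\Pr(X_{n-1}\ge j+1)=\Pr(X_{n-1}+1\ge j+2),$$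
where the first equality uses that $n-X_n$ has the law of $X_n$, and the second that $n-1-X_{n-1}$ has the law of $X_{n-1}$. Hence $\Pr(X_{n-1}+1\le i)\le\Pr(X_n\le i)$ for all $i$.

Using the same uniform variable for both quantile functions gives $X_{n-1}\le X_n\le X_{n-1}+1$. In this coupling $X_n=0$ forces $X_{n-1}=0$, and $X_{n-1}=0$ forces $X_n\in\{0,1\}$. Therefore
$$\Pr(X_n=1,\,X_{n-1}=0)=P_{n-1}(0)-P_n(0)>0 .\qquad\square$$

## Proof of the deletion inequality (Lemma 4)

We use induction on $n$. For $n=1$, $S=\{s\}$, we have $t_S(c)=x_s\le1=t_\emptyset$. Let $n\ge2$, and assume (3) for all smaller sizes, all data, and all root weights in $[0,1]$. Put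
$$D(c;x,w)=t_S(c)-\frac1n\sum_{v\in S}t_{S\setminus v}(c),\qquad \eta(c)=\max_{x,w}\,\max\bigl(0,D(c;x,w)\bigr).$$
So $\eta(c)$ measures the worst failure of (3) at root weight $c$, and we must show $\eta\equiv0$ on $[0,1]$.

The function $D$ is jointly continuous on $[0,1]$ times the compact set of data $(x,w)$, hence uniformly continuous there. Maxima over $(x,w)$ differ by at most the supremum of the difference of the functions, so $\eta$ is continuous on $[0,1]$.

**Step 1: no failure at the end $c=0$.** The aim is to show $\eta(0)=0$. Let $|S'|=m\ge1$. Only trees in which $0$ has degree one contribute to $t_{S'}(0)=m^{-(m-1)}\,[c^1]\varphi_{S'}(c)$. If $r$ is the neighbor of $0$ in such a tree, the rest is a tree on $S'$, which we view as a tree on $\{r\}\cup(S'\setminus r)$ with root $r$. Its root edges have weights $w_{r\cdot}=(w_{rs})_{s\in S'\setminus r}$, and its root weight is $1$. Since $A_{m-1}(1)=m^{m-2}$,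
$$t_{S'}(0;x,w)=\frac1{m^{m-1}}\sum_{r\in S'}x_r\,\varphi_{S'\setminus r}(1;w_{r\cdot},w)=\frac1m\sum_{r\in S'}x_r\,t_{S'\setminus r}(1;w_{r\cdot},w).\tag{5}$$
Apply (5) to $S$. Then apply the induction hypothesis to $S\setminus r$, which has size $n-1\ge1$, with root weight $1$:
$$t_S(0)\le\frac1n\sum_{r\in S}x_r\cdot\frac1{n-1}\sum_{v\ne r}t_{S\setminus\{r,v\}}(1;w_{r\cdot},w).$$
Exchange the two sums, and read (5) backward for each set $S\setminus v$, of size $n-1$:
$$t_S(0)\le\frac1n\sum_{v\in S}\frac1{n-1}\sum_{r\ne v}x_r\,t_{(S\setminus v)\setminus r}(1;w_{r\cdot},w)=\frac1n\sum_{v\in S}t_{S\setminus v}(0).$$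
So $D(0;x,w)\le0$ for all data, and $\eta(0)=0$.

**Step 2: failure at $c$ is bounded by failure at $c/2$.** The aim is to show $\eta(c)\le\eta(c/2)$ for $c\in(0,1]$. Let $a=c/2$, so that $0<a\le\frac12$ and Lemma 3 applies. For $i,j\ge0$ with $i+j=n-1$ let
$$E_{i,j}=\operatorname{avg}\ t_R(a)\,t_Q(a)\quad\text{over all ordered partitions }S=R\sqcup\{v\}\sqcup Q\text{ with }|R|=i,\ |Q|=j .$$

*The right side of (3) in these terms.* Apply (4) to each $S\setminus v$ and average over $v$:
$$\frac1n\sum_{v\in S}t_{S\setminus v}(c)=\sum_{j=0}^{n-1}P_{n-1}(j)\,E_{j,\,n-1-j}.\tag{6}$$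

*The terms of $t_S(c)$ with $1\le k\le n-1$.* If $|R|=k$, the induction hypothesis gives $t_R(a)\le\frac1k\sum_{v\in R}t_{R\setminus v}(a)$. Multiply by $t_{S\setminus R}(a)\ge0$ and average over $R$. A uniform $k$-set $R$ with a uniform $v\in R$ gives a uniform ordered partition $(R\setminus v,\{v\},S\setminus R)$, so we obtain the first bound below. The second comes in the same way from applying the hypothesis to $S\setminus R$, of size $n-k\in[1,n-1]$:
$$\underset{|R|=k}{\operatorname{avg}}\,t_R(a)t_{S\setminus R}(a)\le E_{k-1,\,n-k},\qquad \underset{|R|=k}{\operatorname{avg}}\,t_R(a)t_{S\setminus R}(a)\le E_{k,\,n-1-k}.\tag{7}$$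

*The terms $k=n$ and $k=0$.* Here the average equals $t_S(a)$. Since $\frac1n\sum_vt_{S\setminus v}(a)=E_{n-1,0}=E_{0,n-1}$, the definition of $\eta$ gives
$$t_S(a)\le E_{n-1,0}+\eta(a),\qquad t_S(a)\le E_{0,n-1}+\eta(a).$$

*Mixing the bounds.* In the coupling of Lemma 3, put
$$\beta_k=\Pr(X_n=k,\,X_{n-1}=k-1),\qquad\gamma_k=\Pr(X_n=k,\,X_{n-1}=k)\qquad(0\le k\le n).$$
Then $\beta_k+\gamma_k=P_n(k)$ for $0\le k\le n$, and $\beta_{j+1}+\gamma_j=P_{n-1}(j)$ for $0\le j\le n-1$. Moreover $\beta_0=0$ and $\gamma_n=0$, because $0\le X_{n-1}\le n-1$. In (4), use the first bound with weight $\beta_k$ and the second with weight $\gamma_k$. Terms $E$ with a negative index have coefficient $0$ and are dropped. Then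
$$t_S(c)\le\sum_{k=0}^n\bigl[\beta_kE_{k-1,\,n-k}+\gamma_kE_{k,\,n-1-k}\bigr]+\bigl(P_n(0)+P_n(n)\bigr)\eta(a).$$
The coefficient of $E_{j,n-1-j}$ is $\beta_{j+1}+\gamma_j=P_{n-1}(j)$, so the bracketed sum is exactly the right side of (6). By symmetry $P_n(n)=P_n(0)$, and so
$$D(c;x,w)\le2P_n(0)\,\eta(a),\qquad 2P_n(0)=\Bigl(\frac{a+n}{2a+n}\Bigr)^{n-1}\le1 .$$
This holds for all $x,w$, and the right side is nonnegative, so $\eta(c)\le\eta(c/2)$.

**Step 3: from $c$ down to $0$.** The two ends are joined by continuity:
$$\eta(c)\le\eta(c/2)\le\eta(c/4)\le\cdots\longrightarrow\eta(0)=0 .$$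
Hence $\eta\equiv0$ on $[0,1]$, which is (3) for size $n$. $\square$

This proves Lemma 4, hence Corollary 5, hence Theorem 1, and with it Theorem 2: both conjectures are true.

## Weighted edges, general averages and fixed roots

The argument proves somewhat more than Theorem 2.

**Proposition 6.** Let $G$ have $n$ vertices. For all $y_1,\dots,y_n>0$ and every nondecreasing $F$ on $\{1,\dots,n\}$,
$$\frac{\sum_kF(k)\,s_k(G)\,y_k}{\sum_ks_k(G)\,y_k}\le\frac{\sum_kF(k)\,s_k(K_n)\,y_k}{\sum_ks_k(K_n)\,y_k}.$$
In particular the order of a random subtree of $G$ is stochastically at most that for $K_n$. Moreover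
$$(n-k+1)\,s_{k-1}(G)\ge\Bigl(1-\frac1k\Bigr)^{k-3}s_k(G)\qquad(2\le k\le n),$$
with equality for $K_n$. All this, like Theorems 1 and 2, also holds for edge weights in $[0,1]$, when a subtree is counted with the product of its edge weights.

**Proof.** Take $\pi_k$ proportional to $s_k(K_n)\,y_k$. As in the proof for $\mu$,
$$\Bigl(\sum_kF(k)\pi_k\Bigr)\Bigl(\sum_kd_k\pi_k\Bigr)-\sum_kF(k)\,d_k\pi_k=\frac12\sum_{j,k}\pi_j\pi_k\bigl(F(k)-F(j)\bigr)(d_j-d_k)\ge0 .$$
Taking $y\equiv1$ and $F(k)=\mathbf 1[k\ge m]$ for each $m$ gives the stochastic comparison. With $y\equiv1$, $F(k)=k$ gives the inequality for $\mu$, and $F=\mathbf 1_{\{n\}}$ gives the one for $p$. The ratio inequality is $d_k\le d_{k-1}$ rewritten, using $\binom nk\big/\binom n{k-1}=\frac{n-k+1}k$.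

For weights in $[0,1]$, Lemma 4 already contains them: put the weights, instead of adjacency indicators, into $x$ and $w$ in the proof of Corollary 5. The rest is unchanged, with $d_1=1$ since a vertex is an empty product. As for equality in Theorem 2, $d_n=1$ now forces every spanning tree of $K_n$ to have weight product $1$, so all weights are $1$. $\square$

**Proposition 7.** Fix a vertex $r$ and let $s_k^{(r)}$ count the $k$-vertex subtrees containing $r$. Then $s_k^{(r)}(G)/s_k^{(r)}(K_n)$ is nonincreasing in $k$. So the analogues of Theorem 2 and of the inequalities for general $F$ and $y$ hold for subtrees containing $r$. In the analogues for $p$ and $\mu$, equality holds only for $G=K_n$.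

**Proof.** Here $s_k^{(r)}(K_n)=\binom{n-1}{k-1}k^{k-2}$, so the ratio is the average of $\tau(G[U])/k^{k-2}$ over the $k$-sets $U\ni r$. For $2\le k\le n$ apply (2) with root $r$ to each such $G[U]$ and average. If $U\ni r$ is a uniform $k$-set and $v\in U\setminus r$ is uniform, then $U\setminus v$ is a uniform $(k-1)$-set containing $r$. The ratio is $1$ at $k=1$, so the earlier derivations apply word for word. Equality for $p$ or $\mu$ forces all ratios to be $1$, hence $\tau(G)=\tau(K_n)$ and $G=K_n$. $\square$

## When two consecutive ratios agree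

**Proposition 8.** If $G\ne K_n$ and $d_{k-1}(G)>0$ with $2\le k\le n$, then $d_k(G)<d_{k-1}(G)$.

**Proof.** For $k=2$, $d_2=|E(G)|/\binom n2<1=d_1$. Let $k\ge3$.

**Step 1: equality in (1) for a connected graph.** We claim that if $H$ has $k\ge3$ vertices, $\tau(H)>0$, and equality holds in (1) for $H$, then $H=K_k$.

Since (1) is the average of (2) over the roots $r$, equality holds in (2) for every $r$. Fix $r$, let $S=V(H)\setminus r$ and $m=|S|=k-1\ge2$, and look again at Step 2 of the proof of Lemma 4, with $m$ in place of $n$, $c=1$, $a=\frac12$, and now $\eta\equiv0$. Consider the terms with $|R|=1$, $R=\{v\}$. The first bound in (7) replaced $t_R(a)=x_v$ by $1$, and it was used with weight $\beta_1=\Pr(X_m=1,\,X_{m-1}=0)$. This is positive by Lemma 3. Keeping what was lost there, we get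
$$t_S(1)\le\frac1m\sum_{v\in S}t_{S\setminus v}(1)-\frac{\beta_1}m\sum_{v\in S}(1-x_v)\,t_{S\setminus v}(\tfrac12).$$
Equality in (2) forces $t_{S\setminus v}(\frac12)=0$ for every $v\in S$ with $x_v=0$. That means that $H-v$ has no spanning tree. So for every $r$, every vertex $v\ne r$ not adjacent to $r$ is a cut vertex of the connected graph $H$. Equivalently, every non-cut vertex is adjacent to all other vertices.

A connected graph on at least two vertices has at least two non-cut vertices, namely leaves of a spanning tree. So $H$ has at least two universal vertices. If any single vertex is deleted, one universal vertex remains, and the rest is connected. Hence $H$ has no cut vertices, all its vertices are universal, and $H=K_k$.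

**Step 2: from one clique to all of $G$.** Suppose $d_k=d_{k-1}>0$. Since $d_k\le d_{k-1}$ was obtained by averaging (1) over all $G[U]$ with $|U|=k$, equality holds in (1) for every such $G[U]$. As $d_k>0$, some $G[U]$ has $\tau(G[U])>0$, and it is complete by Step 1. Let $Q$ be a maximal clique containing $U$, so $|Q|\ge k$. Suppose there is a vertex $y\notin Q$.

If $y$ has a neighbor $q\in Q$, then by maximality some $z\in Q$ is not adjacent to $y$. The set consisting of $y$ and $k-1\ge2$ vertices of $Q$, including $q$ and $z$, induces a connected graph that is not complete, contradicting Step 1.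

If $y$ has no neighbor in $Q$, let $U'=\{y\}\cup Q'$ with $Q'\subset Q$, $|Q'|=k-1$. Then $\tau(G[U'])=0$ but $\tau(G[U'\setminus y])>0$, so equality fails in (1) for $G[U']$, a contradiction.

Hence $Q=V(G)$ and $G=K_n$, contrary to assumption. So $d_k<d_{k-1}$. $\square$

## The extremal values for large $n$

**Proposition 9.** As $n\to\infty$, over graphs with $n$ vertices,
$$\max_{|G|=n}p(G)=p(K_n)\to e^{-1/e},\qquad \min_{|G|=n}\bigl(n-\mu(G)\bigr)=n-\mu(K_n)\to\frac1e .$$

**Proof.** The two equalities are Theorem 2. For the limits, count subtrees of $K_n$ by the number $j$ of vertices they miss: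
$$\frac{s_{n-j}(K_n)}{s_n(K_n)}=\binom nj\frac{(n-j)^{n-j-2}}{n^{n-2}}=\frac1{j!}\prod_{i<j}\Bigl(1-\frac in\Bigr)\cdot\Bigl(1-\frac jn\Bigr)^{n-j-2}\longrightarrow\frac{e^{-j}}{j!}$$
for each fixed $j$. For $j\le n-2$ the exponent $n-j-2$ is nonnegative, so the term is at most $1/j!$. The remaining term $j=n-1$ equals $n/n^{n-2}=n^{3-n}$, and even $(n-1)n^{3-n}\to0$. Since $\sum_j\frac1{j!}$ and $\sum_j\frac j{j!}$ converge, dominated convergence gives
$$\frac{N(K_n)}{s_n(K_n)}\to\sum_{j\ge0}\frac{e^{-j}}{j!}=e^{1/e},\qquad \sum_{j}j\,\frac{s_{n-j}(K_n)}{s_n(K_n)}\to\sum_{j\ge0}j\,\frac{e^{-j}}{j!}=e^{-1}e^{1/e}.$$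
The first limit is that of $1/p(K_n)$. The second divided by the first is the limit of $n-\mu(K_n)$, namely $1/e$. $\square$
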